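\title{A Baire box power whose Tychonoff power is not Baire}

\begin{abstract}
If a box product of Baire spaces is Baire, must the Tychonoff product of the same spaces be Baire? We show in ZFC that the answer is no. For every regular uncountable cardinal $\kappa$ there is a metrizable zero-dimensional space $X$ of weight $\kappa$ whose box powers with fewer than $\kappa$ factors are Baire and whose infinite Tychonoff powers are not. Conversely, if $\lambda$ is an infinite cardinal not smaller than the $\pi$-weight of a space $X$ and the box power of $X$ with $\lambda$ factors is Baire, then all Tychonoff powers of $X$ are Baire.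
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are Hausdorff, and only ZFC is assumed. A space is \emph{Baire} if every countable intersection of dense open subsets is dense. The set $\prod_{i\in I}X_i$ of points of a product of spaces carries two natural topologies. The \emph{box product} $\square_{i\in I}X_i$ has the topology generated by all sets $\prod_{i\in I}U_i$ with each $U_i$ open in $X_i$. The \emph{Tychonoff product} has the usual product topology, generated by those sets $\prod_{i\in I}U_i$ in which $U_i=X_i$ for all but finitely many $i$. We write $\square^IX$ for the box power and $X^J$ for the Tychonoff power of a space $X$. The following question comes from Tall's paper~\cite{Tall}.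

\begin{quote}
\emph{Can one prove in ZFC that if a box product of a collection of Baire spaces is Baire, then its Tychonoff product is Baire?}
\end{quote}

The box topology is the finer one, but this alone decides nothing: a dense open subset of the Tychonoff product is open in the box product and need not be dense there. The simplest cases suggest a positive answer. For finite $I$ the two topologies coincide. If all factors are completely metrizable, both products are Baire: inside the given dense open sets choose a decreasing sequence of basic open sets such that, in each coordinate once it has been restricted, the closures are nested and the diameters tend to $0$. A \emph{$\pi$-base} of a space is a family of nonempty open sets such that every nonempty open set contains one of them, and by a theorem of Oxtoby~\cite{Oxtoby} any Tychonoff product of Baire spaces with countable $\pi$-bases is Baire; for such factors the conclusion holds outright. Finally, a Baire box product of nonempty spaces has Baire finite subproducts (Lemma~\ref{lem:basic}(d) below), and meeting countably many dense open sets looks harder in the box topology, where a single step may restrict all coordinates, than in the Tychonoff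 topology, where it restricts finitely many.

This guess overlooks that a step which may restrict all coordinates can also \emph{settle} something about all coordinates, once and for all.

\begin{example}\label{ex:labels}
Give $\omega$ the discrete topology and put $L_k=\{(\alpha_n)_{n<\omega}\in\omega^\omega:\alpha_n\ge k\text{ for some }n\}$. In the Tychonoff power each $L_k$ is open, and it is dense because a basic open set leaves some coordinate $n$ free, where we may put the value $k$. So the dense open sets $L_k$ force a sequence to be unbounded. In the box power every point is isolated, and the constant sequence $0$ is an isolated point outside $L_1$.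
\end{example}

In this example the demand ``be unbounded'' does no harm, since unbounded sequences exist. Our counterexample attaches to each point of a space a label $\alpha$, in such a way that a demand of the same kind on the labels cannot be met. Below, $w(X)$ is the least size of a base of $X$ and $\pi w(X)\le w(X)$ is the least size of a $\pi$-base; \emph{zero-dimensional} means having a base of clopen sets.

\begin{theorem}\label{thm:A}
For every regular uncountable cardinal $\kappa$ there is a nonempty metrizable, zero-dimensional space $X=X_\kappa$ with $w(X)=\pi w(X)=\kappa$ such that
\begin{enumerate}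
\item[(1)] $\square^IX$ is Baire for every index set $I$ with $|I|<\kappa$;
\item[(2)] for every infinite $J$, the Tychonoff power $X^J$ is not Baire; in fact countably many dense open subsets of $X^J$ have empty intersection.
\end{enumerate}
\end{theorem}

Take $\kappa=\omega_1$ and $I=J=\omega$. Then $X$ is Baire (by (1) with $|I|=1$), $\square^\omega X$ is Baire, and $X^\omega$ is not. Thus the answer to the question is no: the negation of the implication is a theorem of ZFC, so the implication is not one, assuming that ZFC is consistent.

The guess is nevertheless correct for box products with enough factors. We say that $Z$ is an \emph{open subspace} of $X$ if $Z$ is an open subset of $X$ carrying the subspace topology.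

\begin{theorem}\label{thm:B}
Let $\{X_i:i\in I\}$ and $\{Z_\eta:\eta\in\Lambda\}$ be families of nonempty spaces such that $\square_{\eta\in\Lambda}Z_\eta$ is Baire. Suppose that for every $i\in I$ and every nonempty open $O\subseteq X_i$ there are infinitely many $\eta\in\Lambda$ such that $Z_\eta$ is an open subspace of $X_i$ contained in $O$. Then the Tychonoff product $\prod_{i\in I}X_i$ is Baire.
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(a)] If $\lambda\ge\max(\omega,\pi w(X))$ and $\square^\lambda X$ is Baire, then $X^J$ is Baire for every $J$. In particular, if all box powers of $X$ are Baire, then all Tychonoff powers of $X$ are Baire.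
\item[(b)] If $X_i$ $(i\in I)$ are nonempty, $\kappa_i\ge\max(\omega,\pi w(X_i))$, and the box product of all $X_i$, each $X_i$ taken $\kappa_i$ times, is Baire, then the Tychonoff product $\prod_{i\in I}X_i$ is Baire.
\item[(c)] For the space $X_\kappa$ of Theorem~\ref{thm:A}, $\square^\mu X_\kappa$ is Baire if and only if $\mu<\kappa$, and $X_\kappa^J$ is Baire if and only if $J$ is finite. So for regular uncountable $\pi w(X)$ the bound in {\rm(a)} cannot be lowered. Moreover, for every infinite $\mu$ there is a space $X$ with $\square^\mu X$ Baire and $X^\omega$ not Baire, so no bound independent of $X$ suffices.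
\end{enumerate}
\end{corollary}

\begin{remark}
By Oxtoby's theorem, all Tychonoff powers of a Baire space of countable weight are Baire. Hence the weight $\omega_1$ of $X_{\omega_1}$ is the least possible for a counterexample consisting of powers of one space.
\end{remark}

Section~\ref{sec:prelim} recalls what is needed about Baire category and stationary sets. Section~\ref{sec:blocks} studies the building blocks, spaces of sequences of ordinals with prescribed supremum, and Section~\ref{sec:A} assembles them into $X_\kappa$. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and the corollary; it uses only Lemma~\ref{lem:basic} and the statement of Theorem~\ref{thm:A}.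

\section{Baire category and stationary sets}\label{sec:prelim}

A subset of a space $Y$ is \emph{comeager} if it contains the intersection of countably many dense open sets. A countable intersection of comeager sets is comeager, and $Y$ is Baire exactly when every comeager set is dense. In these terms Theorem~\ref{thm:A}(2) says that the empty set is comeager in $X^J$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] An open subspace of a Baire space is Baire.
\item[(b)] A space that is a union of open Baire subspaces is Baire.
\item[(c)] If $Y$ is partitioned into open sets $U_t$ and $A\cap U_t$ is comeager in $U_t$ for every $t$, then $A$ is comeager in $Y$.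
\item[(d)] Let $f\colon Y\to Y'$ be continuous and open. Preimages of dense open sets are dense open, so preimages of comeager sets are comeager. If $f$ is onto and $Y$ is Baire, then $Y'$ is Baire. This applies to the projection of a product of nonempty spaces onto a subproduct, when both carry the box topology or both carry the Tychonoff topology.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U$ be open in the Baire space $Y$ and let $D_k$ be dense open in $U$. The sets $D_k\cup(Y\setminus\overline U)$ are open and dense in $Y$, because a nonempty open set either meets $U$, and then $D_k$, or misses $\overline U$. A nonempty open $W\subseteq U$ contains a point of their intersection, and this point lies in every $D_k$.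

(b) Let $D_k$ be dense open in $Y$ and let $W\ne\emptyset$ be open. Then $W$ meets an open Baire subspace $U$, the sets $D_k\cap U$ are dense open in $U$, and so $W\cap U$ meets $\bigcap_kD_k$.

(c) Choose $D_{t,k}$ dense open in $U_t$ with $\bigcap_kD_{t,k}\subseteq A$, and put $D_k=\bigcup_tD_{t,k}$, a dense open subset of $Y$. A point of $\bigcap_kD_k$ lies in exactly one $U_t$, hence in $D_{t,k}$ for all $k$, hence in $A$.

(d) If $D$ is dense open in $Y'$ and $W\subseteq Y$ is nonempty open, then $f(W)$ is nonempty open and meets $D$, so $W$ meets the open set $f^{-1}(D)$. If $f$ is onto, $Y$ is Baire, $D_k$ are dense open in $Y'$ and $W'\subseteq Y'$ is nonempty open, then $f^{-1}(W')$ is nonempty open and meets $\bigcap_kf^{-1}(D_k)$. Projections are onto, and images and preimages of nonempty basic open sets under them are basic open sets.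
\end{proof}

The \emph{topological sum} $\bigoplus_{\alpha\in\Gamma}Y_\alpha$ is the set of pairs $(\alpha,y)$ with $\alpha\in\Gamma$ and $y\in Y_\alpha$, in which a set is open when its trace on each $\{\alpha\}\times Y_\alpha$ is open; we call $\alpha$ the \emph{label} of $(\alpha,y)$. The box power $\square^I\bigoplus_\alpha Y_\alpha$ is partitioned into the open boxes
\begin{equation}\label{eq:pieces}
\prod_{i\in I}\bigl(\{\alpha_i\}\times Y_{\alpha_i}\bigr)\cong\square_{i\in I}Y_{\alpha_i},\qquad(\alpha_i)_{i\in I}\in\Gamma^I .
\end{equation}
So in a box power one may fix all labels at the outset. In a Tychonoff power a basic open set fixes only finitely many labels. This is the difference we shall exploit.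

From now until the end of Section~\ref{sec:A}, $\kappa$ is a regular uncountable cardinal. An ordinal is the set of smaller ordinals. Regularity means that fewer than $\kappa$ ordinals below $\kappa$ have supremum below $\kappa$; as $\kappa$ is uncountable, this applies to countably many ordinals. A set $C\subseteq\kappa$ is \emph{club} if it is unbounded in $\kappa$ and contains every limit ordinal $\delta<\kappa$ such that $C\cap\delta$ is unbounded in $\delta$. A set $S\subseteq\kappa$ is \emph{stationary} if it meets every club. We use the following facts.

\begin{enumerate}
\item[(S1)] If $C$ is club and $\xi<\kappa$, then $C\setminus(\xi+1)$ is club. Hence if $S$ is stationary, then so is $S\setminus(\xi+1)$, and $S$ is unbounded.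
\item[(S2)] The set $E=\{\delta<\kappa:\delta\text{ is a limit ordinal and }\operatorname{cf}\delta=\omega\}$ is stationary: the supremum of a strictly increasing $\omega$-sequence in a club $C$ lies in $C\cap E$. For $\kappa=\omega_1$, $E$ is the set of all countable limit ordinals.
\item[(S3)] (Solovay's theorem.) Every stationary subset of $\kappa$ contains $\kappa$ pairwise disjoint stationary sets.
\item[(S4)] If $g\colon\kappa\to\kappa$ is nondecreasing, then
$C_g=\{\delta<\kappa:\delta\text{ limit},\ g(\delta')<\delta\text{ for all }\delta'<\delta\}$ is club.
\end{enumerate}

For (S4), let $\delta$ be a limit ordinal with $C_g\cap\delta$ unbounded in $\delta$, and let $\delta'<\delta$. There is $\delta''\in C_g$ with $\delta'<\delta''<\delta$, so $g(\delta')<\delta''<\delta$; thus $\delta\in C_g$. Given $\delta_0<\kappa$, put $\delta_{n+1}=\max(\delta_n,g(\delta_n))+1$ and $\delta=\sup_n\delta_n<\kappa$. This is a limit ordinal, and every $\delta'<\delta$ satisfies $\delta'\le\delta_n$ for some $n$, so $g(\delta')\le g(\delta_n)<\delta_{n+1}<\delta$. Thus $\delta_0<\delta\in C_g$.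

\section{Sequences with prescribed supremum}\label{sec:blocks}

Give $\kappa$ the discrete topology and $\kappa^\omega$ the Tychonoff topology. It is induced by the metric $d(x,y)=2^{-m}$, where $m$ is least with $x(m)\neq y(m)$, and the sets $\{x:s\subset x\}$ for finite sequences $s\in\kappa^{<\omega}$ form a clopen base. We write $|s|$ for the length of $s$, $s^\frown\xi$ for $s$ followed by the entry $\xi$, and $x{\restriction}m$ for the initial segment of $x$ of length $m$. The \emph{norm} of $x\in\kappa^\omega$ is
\[
\|x\|=\sup\{x(m)+1:m<\omega\}<\kappa ,
\]
the least ordinal strictly above all values of $x$. If $\|x\|$ is a limit ordinal, then $x$ has no largest value and $\sup_mx(m)=\|x\|$. For $S\subseteq E$ let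
\[
A(S)=\{x\in\kappa^\omega:\|x\|\in S\},\qquad [s]_S=\{x\in A(S):s\subset x\}\quad(s\in\kappa^{<\omega}).
\]
The sets $[s]_S$ form a clopen base of the subspace $A(S)$. No finite part of $x$ bounds the norm of $x$ from above, which gives the fact behind all density arguments below:
\begin{equation}\label{eq:nonempty}
\text{if $S\subseteq E$ is unbounded in $\kappa$, then $[s]_S\ne\emptyset$ for every $s\in\kappa^{<\omega}$.}
\end{equation}
Indeed, pick $\delta\in S$ above all values of $s$ and, using $\operatorname{cf}\delta=\omega$, extend $s$ by a sequence cofinal in $\delta$.

These spaces turn questions on Baire category into questions on intersections of subsets of $\kappa$. The first lemma is the tool for destroying the Baire property: dense open sets can make two sequences overtake each other again and again, so that their norms agree.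

\begin{lemma}\label{lem:norms}
Let $S,S'\subseteq E$ be unbounded in $\kappa$. Then $\{(x,y):\|x\|=\|y\|\}$ is comeager in $A(S)\times A(S')$.
\end{lemma}

\begin{proof}
Put $D_k=\{(x,y):y(m)>x(k)\text{ for some }m\}$. If $y(m)>x(k)$, then $[x{\restriction}(k+1)]_S\times[y{\restriction}(m+1)]_{S'}\subseteq D_k$, so $D_k$ is open. Given a basic open set $[s]_S\times[t]_{S'}$, extend $s$ to some $s'$ of length greater than $k$ and let $t'=t^\frown(s'(k)+1)$. Then $[s']_S\times[t']_{S'}$ is nonempty by \eqref{eq:nonempty} and is contained in $D_k\cap([s]_S\times[t]_{S'})$; so $D_k$ is dense. If $(x,y)\in\bigcap_kD_k$, then every value of $x$ is below $\|y\|$, that is, $\|x\|\le\|y\|$. So $\{(x,y):\|x\|\le\|y\|\}$ is comeager, and by symmetry so is $\{(x,y):\|y\|\le\|x\|\}$.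
\end{proof}

\begin{corollary}\label{cor:norms}
Let $S_\alpha\subseteq E$ $(\alpha\in\Gamma)$ be unbounded in $\kappa$, let $Y=\bigoplus_{\alpha\in\Gamma}A(S_\alpha)$, and let $J\supseteq\omega$. In $\square^JY$ and in $Y^J$, the set $M$ of points $((\alpha_j,x_j))_{j\in J}$ with $\|x_n\|=\|x_0\|$ for all $n<\omega$ is comeager.
\end{corollary}

\begin{proof}
We may assume $\Gamma\neq\emptyset$. The square $Y\times Y$ is partitioned into open copies of the spaces $A(S_\alpha)\times A(S_{\alpha'})$, so by Lemmas~\ref{lem:norms} and~\ref{lem:basic}(c) the pairs with equal norms form a comeager set. By Lemma~\ref{lem:basic}(d), its preimage $M_n$ under the projection to the coordinates $0$ and $n$ is comeager for each $n\geq1$, in either topology, and $M=\bigcap_{n\ge1}M_n$.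
\end{proof}

The second lemma is the tool for establishing the Baire property. The difficulty is visible for a single space $A(S)$. To meet dense open sets $D_0,D_1,\dots$ we build finite sequences $s^0\subset s^1\subset\cdots$ with $[s^{k+1}]_S\subseteq D_k$, but the union $x$ of the $s^k$ is a point of $A(S)$ only if $\|x\|\in S$. If we build $x$ first, its norm may fall outside $S$. If we choose a target $\delta\in S$ first, the extension required by $D_k$ may use ordinals above $\delta$. The way out is to carry out the construction for all targets at once, along a tree. The ordinals $\delta$ that the construction cannot leave contain a club, and a stationary set meets it. The same $\delta$ can serve fewer than $\kappa$ coordinates simultaneously.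

\begin{lemma}\label{lem:box}
Let $0<|I|<\kappa$ and let $S_i\subseteq E$ $(i\in I)$ be such that $S=\bigcap_{i\in I}S_i$ is stationary. Then $\square_{i\in I}A(S_i)$ is Baire.
\end{lemma}

\begin{proof}
Let $P=(\kappa^{<\omega})^I$. For $p=(p_i)_{i\in I}\in P$ put $N_p=\prod_{i\in I}[p_i]_{S_i}$. Each $S_i$ contains $S$ and so is unbounded; by \eqref{eq:nonempty} the boxes $N_p$ are nonempty, and they form a base of the box product. Write $q\supseteq p$ if $q_i\supseteq p_i$ for all $i$; then $N_q\subseteq N_p$. Let $p^\frown\xi=(p_i{}^\frown\xi)_{i\in I}$, and let
\[
\rho(p)=\sup\{p_i(m)+1:i\in I,\ m<|p_i|\}.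
\]
This is a supremum of at most $|I|\cdot\omega<\kappa$ ordinals below $\kappa$, so $\rho(p)<\kappa$.

Let $D_k$ $(k<\omega)$ be dense open, let $W\ne\emptyset$ be open, and fix $p^0\in P$ with $N_{p^0}\subseteq W$.

\emph{One step.} For all $p\in P$ and $k<\omega$ there is $p*k\in P$ with $p*k\supseteq p$ and $N_{p*k}\subseteq D_k$. To see this, pick a point $(x_i)_{i\in I}\in N_p\cap D_k$ and an open box $\prod_iU_i\subseteq D_k$ around it. For each $i$ pick $m_i\ge|p_i|$ with $[x_i{\restriction}m_i]_{S_i}\subseteq U_i$, and let $p*k=(x_i{\restriction}m_i)_{i\in I}$.

\emph{The tree.} Define $p_\gamma\in P$ for $\gamma\in\kappa^{<\omega}$ by recursion on $|\gamma|$: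
\[
p_\emptyset=p^0,\qquad p_{\gamma^\frown\xi}=(p_\gamma*k)^\frown\xi\quad\text{where }k=|\gamma| .
\]
Each step first enters $D_k$ and then appends the same ordinal $\xi$ in all coordinates; the appended ordinals will push all norms up to the target.

\emph{The target.} For $\delta<\kappa$ the set $\delta^{<\omega}$ has size at most $|\delta|+\omega<\kappa$, so
$g(\delta)=\sup\{\rho(p_\gamma):\gamma\in\delta^{<\omega}\}$
is below $\kappa$. The function $g$ is nondecreasing, so $C_g$ is club by (S4), and we can pick $\delta\in C_g\cap S$. If $\gamma\in\delta^{<\omega}$, then $\gamma\in(\delta')^{<\omega}$ for some $\delta'<\delta$, because $\gamma$ is finite and $\delta$ is a limit ordinal; hence $\rho(p_\gamma)\le g(\delta')<\delta$.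

\emph{The branch.} As $\operatorname{cf}\delta=\omega$, there are $\gamma_0<\gamma_1<\cdots$ cofinal in $\delta$. Let $p^k=p_{(\gamma_0,\dots,\gamma_{k-1})}$ and $x_i=\bigcup_kp^k_i$. Every step appends an entry, so $x_i\in\kappa^\omega$. All values of $x_i$ are below $\delta$ because $\rho(p^k)<\delta$, and every $\gamma_k$ is a value of $x_i$. Therefore $\|x_i\|=\delta\in S\subseteq S_i$, and $y=(x_i)_{i\in I}$ is a point of the box product that lies in every $N_{p^k}$. Now $N_{p^0}\subseteq W$, and $N_{p^{k+1}}\subseteq N_{p^k*k}\subseteq D_k$ for all $k$. Thus $y\in W\cap\bigcap_kD_k$.
\end{proof}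

The bound $|I|<\kappa$ was used once, to get $\rho(p)<\kappa$. Stationarity cannot be weakened to unboundedness, even for one factor.

\begin{remark}
If $S\subseteq E$ is unbounded and misses a club $C$, then $A(S)$ is not Baire. The sets $D_k=\{x\in A(S):x(k)<c<x(m)\text{ for some }c\in C,\ m<\omega\}$ are open, and they are dense by \eqref{eq:nonempty}, since $C$ is unbounded. If $x$ were in all of them, $C\cap\|x\|$ would be unbounded in the limit ordinal $\|x\|$, so that $\|x\|\in C\cap S=\emptyset$.
\end{remark}

\begin{example}\label{ex:two}
Let $S,S'\subseteq E$ be disjoint stationary sets. Then $A(S)$ and $A(S')$ are Baire by Lemma~\ref{lem:box}, while in the nonempty space $A(S)\times A(S')$ no pair has equal norms, so the empty set is comeager by Lemma~\ref{lem:norms}. Two factors cannot separate the two topologies, but this is the mechanism by which our Tychonoff powers will fail to be Baire: the common norm has nowhere to go.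
\end{example}

\section{The counterexample}\label{sec:A}

We now combine Examples~\ref{ex:labels} and~\ref{ex:two}. The most direct combination has countably many labels. It shows the mechanism in full and fails in an instructive way.

\begin{example}\label{ex:first}
Let $T_m\subseteq E$ $(m<\omega)$ be pairwise disjoint stationary sets and put $S_n=\bigcup_{m\ge n}T_m$. These sets are stationary and decreasing, and $\bigcap_nS_n=\emptyset$ since $T_m\cap S_{m+1}=\emptyset$. Let $Y=\bigoplus_{n<\omega}A(S_n)$.

\emph{Finite powers of $Y$ are Baire.} Finitely many $S_n$ have stationary intersection, so the pieces \eqref{eq:pieces} are Baire by Lemma~\ref{lem:box}; apply Lemma~\ref{lem:basic}(b).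

\emph{$Y^\omega$ is not Baire.} The map $Y^\omega\to\omega^\omega$ that reads off the labels is continuous and open. By Example~\ref{ex:labels} and Lemma~\ref{lem:basic}(d), the points with unbounded labels $\alpha_n$ form a comeager set. By Corollary~\ref{cor:norms}, so do the points whose coordinates have a common norm $\delta$. A point with both properties would give $\delta\in\bigcap_nS_{\alpha_n}=\emptyset$.

\emph{$\square^\omega Y$ is not Baire either.} The nonempty open box $\prod_n(\{n\}\times A(S_n))$ misses the comeager set $M$ of Corollary~\ref{cor:norms}.
\end{example}

The last item shows what has to change. In a box power every sequence of labels $(\alpha_n)$ defines an open set, so any countably many of the sets $S_\alpha$ must have a common element; Lemma~\ref{lem:box} asks for a stationary intersection. This is achieved by a decreasing family of stationary sets $S_\alpha$ of length $\kappa$, since fewer than $\kappa$ labels are bounded by some $\beta<\kappa$. But then no countable set of labels is contradictory by itself, and the contradiction in the Tychonoff power has to come from comparing the labels with the common norm $\delta$. Such a comparison is available, because labels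 and values of sequences are now ordinals of the same kind: after seeing $x_0(k)$, a dense open set can ask for a label $\alpha_n\ge x_0(k)$ at a coordinate $n$ that is still free, and so force $\sup_n\alpha_n\ge\delta$. We therefore want that, for each $\delta$, the labels $\alpha$ with $\delta\in S_\alpha$ are bounded strictly below $\delta$.

\begin{lemma}\label{lem:h}
There is a function $h\colon E\to\kappa$ with $h(\delta)<\delta$ for all $\delta\in E$ such that the sets
\[
S_\alpha=\{\delta\in E:h(\delta)\ge\alpha\}\qquad(\alpha<\kappa)
\]
are stationary. They decrease as $\alpha$ increases.
\end{lemma}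

\begin{proof}
By (S2) and (S3) there are pairwise disjoint stationary sets $T_\xi\subseteq E$ $(\xi<\kappa)$. Let $h(\delta)=\xi$ if $\delta\in T_\xi$ and $\xi<\delta$, and let $h(\delta)=0$ if there is no such $\xi$. By disjointness $h$ is well defined, and $h(\delta)<\delta$ because $\delta>0$. The set $S_\alpha$ contains $T_\alpha\setminus(\alpha+1)$, which is stationary by (S1). That $S_\beta\subseteq S_\alpha$ for $\alpha\le\beta$ is read off the definition.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
With $h$ and $S_\alpha$ as in Lemma~\ref{lem:h}, let
\[
X=\bigoplus_{\alpha<\kappa}A(S_\alpha)=\{(\alpha,x)\in\kappa\times\kappa^\omega:\|x\|\in E\text{ and }\alpha\le h(\|x\|)\}.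
\]
Since $\kappa$ is discrete, $X$ is a subspace of the metrizable space $\kappa\times\kappa^\omega$. The sets $[\alpha,s]=\{\alpha\}\times[s]_{S_\alpha}$, for $\alpha<\kappa$ and $s\in\kappa^{<\omega}$, form a clopen base of size at most $|\kappa\times\kappa^{<\omega}|=\kappa$, and all of them are nonempty by \eqref{eq:nonempty}. The $\kappa$ sets $[\alpha,\emptyset]$ are pairwise disjoint, and each contains a member of any given $\pi$-base. Hence $\kappa\le\pi w(X)\le w(X)\le\kappa$.

(1) For $I=\emptyset$ the power is a single point. Let $0<|I|<\kappa$ and $(\alpha_i)_{i\in I}\in\kappa^I$. By regularity $\beta=\sup_i\alpha_i<\kappa$, and $\bigcap_iS_{\alpha_i}$ contains the stationary set $S_\beta$. So $\square_{i\in I}A(S_{\alpha_i})$ is Baire by Lemma~\ref{lem:box}. Thus $\square^IX$ is the union of the open Baire subspaces \eqref{eq:pieces}, and it is Baire by Lemma~\ref{lem:basic}(b).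

(2) After renaming indices we may assume $\omega\subseteq J$. Write points of $X^J$ as $y=((\alpha_j,x_j))_{j\in J}$, and for $k<\omega$ put
\[
L_k=\{y\in X^J:\alpha_n\ge x_0(k)\text{ for some }n<\omega\}.
\]
The set $L_k$ is open: if $\alpha_n\ge x_0(k)$ holds at $y$, it holds at all points with the same label at coordinate $n$ and the same value $x_0(k)$. To see that $L_k$ is dense, take a nonempty basic open set $W$, given by conditions $y_j\in[\beta_j,s_j]$ for $j$ in a finite set $F\subseteq J$. Shrinking $W$, we may assume that $0\in F$ and $|s_0|>k$. Choose $n\in\omega\setminus F$ and add the condition $y_n\in[s_0(k),\emptyset]$. The resulting basic open set is nonempty, since all sets $[\alpha,s]$ are, and it is contained in $W\cap L_k$.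

Let $M$ be the comeager set of Corollary~\ref{cor:norms}. It remains to show that the comeager set $M\cap\bigcap_kL_k$ is empty. Suppose that $y$ belongs to it, and let $\delta=\|x_0\|\in E$. For every $n<\omega$ we have $\|x_n\|=\delta$ and $(\alpha_n,x_n)\in X$, hence $\alpha_n\le h(\delta)$. For every $k$ there is $n<\omega$ with $x_0(k)\le\alpha_n\le h(\delta)$. Since $\delta$ is a limit ordinal,
\[
\delta=\sup_kx_0(k)\le h(\delta)<\delta ,
\]
a contradiction. So countably many dense open subsets of the nonempty space $X^J$ have empty intersection.
\end{proof}

The Tychonoff topology and the infinity of $J$ enter at one point only, the choice of the free coordinate $n\in\omega\setminus F$. In the box topology $M$ is still comeager, but $L_k$ is no longer dense: it misses the nonempty open box of all points whose labels are $0$ and which satisfy $x_0(k)=1$.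

\section{From box products to Tychonoff products}\label{sec:B}

In $X_\kappa^\omega$ the label at a coordinate may be chosen late, after part of another coordinate has been seen. A box product of open pieces of $X_\kappa$ can imitate this if it keeps in reserve, for every label that may be asked for, an unused factor with this label. The hypothesis of Theorem~\ref{thm:B} says that such a reserve is always available.

Let $Y=\prod_{i\in I}X_i$ with the Tychonoff topology and $Z=\square_{\eta\in\Lambda}Z_\eta$, as in the theorem. The case of finite $I$ shows how factors of $Z$ stand in for coordinates of $Y$. Given a nonempty basic open set $\prod_{i\in I}O_i$, choose \emph{distinct} indices $\varphi(i)\in\Lambda$ such that $Z_{\varphi(i)}$ is an open subspace of $X_i$ contained in $O_i$. Then $\prod_{i\in I}Z_{\varphi(i)}$ is a subproduct of $Z$, hence Baire by Lemma~\ref{lem:basic}(d), and it is a nonempty open subset of $\prod_iO_i$. If $G_k$ are dense open in $Y$, their traces on this set have a common point, so $\prod_iO_i$ meets $\bigcap_kG_k$.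

For infinite $I$ the set $\prod_iZ_{\varphi(i)}$ is in general not open in $Y$, and dense open subsets of $Y$ may miss it. So $\varphi$ cannot be fixed in advance; it has to be built in finite steps, together with the point. Call a set $V=\prod_{\eta\in\Lambda}V_\eta$ a \emph{box} if each $V_\eta$ is a nonempty open subset of $Z_\eta$. Boxes are nonempty and form a base of $Z$. Call an injective function $\varphi$ from a finite subset of $I$ to $\Lambda$ \emph{admissible} if $Z_{\varphi(i)}$ is an open subspace of $X_i$ for each $i\in\operatorname{dom}\varphi$. A box $V$ and an admissible $\varphi$ determine the set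
\[
c(V,\varphi)=\{y\in Y:y_i\in V_{\varphi(i)}\text{ for all }i\in\operatorname{dom}\varphi\}.
\]
It is open in $Y$, because $\operatorname{dom}\varphi$ is finite and $V_{\varphi(i)}$ is open in $Z_{\varphi(i)}$, which is open in $X_i$; it is nonempty because all $X_i$ are. The next lemma, the only place where the hypothesis on $\Lambda$ is used, says that shrinking the box and extending the assignment suffices to enter any open set.

\begin{lemma}\label{lem:extend}
If an open set $G\subseteq Y$ meets $c(V,\varphi)$, then there are a box $V'\subseteq V$ and an admissible $\varphi'\supseteq\varphi$ with $c(V',\varphi')\subseteq G$.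
\end{lemma}

\begin{proof}
Take a point $y^*\in G\cap c(V,\varphi)$ and a basic neighborhood $\{y:y_i\in O_i\text{ for all }i\in F\}\subseteq G$ of it, with $F$ finite and $O_i$ open in $X_i$. Adding conditions $O_i=X_i$, we may assume $F\supseteq\operatorname{dom}\varphi$; replacing $O_i$ by $O_i\cap V_{\varphi(i)}$, which still contains $y^*_i$, we may assume $O_i\subseteq V_{\varphi(i)}$ for $i\in\operatorname{dom}\varphi$.

\emph{Old coordinates: shrink the box.} Let $V'_{\varphi(i)}=O_i$ for $i\in\operatorname{dom}\varphi$, and $V'_\eta=V_\eta$ for all other $\eta$. This is well defined because $\varphi$ is injective, and $V'$ is a box contained in $V$.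

\emph{New coordinates: call up a fresh factor.} For $i\in F\setminus\operatorname{dom}\varphi$ choose, one after another, $\varphi'(i)\in\Lambda$ different from the finitely many indices used so far, such that $Z_{\varphi'(i)}$ is an open subspace of $X_i$ contained in $O_i$. This is possible because infinitely many such indices exist. With $\varphi'(i)=\varphi(i)$ on $\operatorname{dom}\varphi$, the function $\varphi'$ is admissible with domain $F$.

For old $i$ we have $V'_{\varphi'(i)}=O_i$, and for new $i$ we have $V'_{\varphi'(i)}\subseteq Z_{\varphi'(i)}\subseteq O_i$. Hence $c(V',\varphi')\subseteq G$.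
\end{proof}

Without injectivity the first step could fail: two coordinates $i\ne i'$ sharing an index would require a nonempty set inside $O_i\cap O_{i'}$.

One difficulty remains. Let $G_k$ be dense open in $Y$. By the lemma, the union of all boxes $V$ for which some admissible $\varphi$ satisfies $c(V,\varphi)\subseteq G_k$ is dense open in $Z$, so the Baire property yields a point $z$ in such a box for every $k$. But the assignments for different $k$ may send the same $i$ to different indices, and then $z$ does not define a point of $Y$. We therefore use, at each level, a \emph{pairwise disjoint} family of boxes refining the previous one; then the boxes containing $z$ form a single chain, along which the assignments increase.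

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G_k$ $(k<\omega)$ be dense open in $Y$ and let $W\ne\emptyset$ be open in $Y$. Since $c(Z,\emptyset)=Y$, Lemma~\ref{lem:extend} gives a box $V^*$ and an admissible $\varphi^*$ with $c(V^*,\varphi^*)\subseteq W$. Put $\mathcal W_{-1}=\{V^*\}$ and $\varphi_{-1,V^*}=\varphi^*$. By recursion on $k<\omega$ we construct families $\mathcal W_k$ of boxes and admissible functions $\varphi_{k,V}$ $(V\in\mathcal W_k)$ such that
\begin{enumerate}
\item[(i)] $\mathcal W_k$ is pairwise disjoint, and $\bigcup\mathcal W_k$ is a dense subset of $V^*$;
\item[(ii)] for each $V'\in\mathcal W_k$ there is $V\in\mathcal W_{k-1}$ with $V'\subseteq V$ and $\varphi_{k,V'}\supseteq\varphi_{k-1,V}$;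
\item[(iii)] $c(V',\varphi_{k,V'})\subseteq G_k$ for each $V'\in\mathcal W_k$.
\end{enumerate}
Condition (i) holds for $k=-1$. Suppose that $\mathcal W_{k-1}$ is given, and fix $V\in\mathcal W_{k-1}$ with $\varphi=\varphi_{k-1,V}$. Call a box $V'\subseteq V$ \emph{good} if $c(V',\varphi')\subseteq G_k$ for some admissible $\varphi'\supseteq\varphi$. By Zorn's lemma there is a maximal pairwise disjoint family $\mathcal U_V$ of good boxes. Its union is dense in $V$. Otherwise some box $V''\subseteq V$ misses $\bigcup\mathcal U_V$; the dense set $G_k$ meets the nonempty open set $c(V'',\varphi)$, so Lemma~\ref{lem:extend} gives a good box inside $V''$, which could be added to $\mathcal U_V$. Let $\mathcal W_k=\bigcup\{\mathcal U_V:V\in\mathcal W_{k-1}\}$, and for $V'\in\mathcal U_V$ let $\varphi_{k,V'}$ be a function witnessing that $V'$ is good; here $V$ is determined by $V'$, as $\mathcal W_{k-1}$ is pairwise disjoint. Then (ii) and (iii) hold. The family $\mathcal W_k$ is pairwise disjoint, and the closure of its union contains every $V\in\mathcal W_{k-1}$, hence $V^*$; so (i) holds.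

By Lemma~\ref{lem:basic}(a), the nonempty open subspace $V^*$ of $Z$ is Baire. The sets $\bigcup\mathcal W_k$ are dense open in $V^*$, so they have a common point $z$. For $k\ge-1$ let $V^k$ be the unique member of $\mathcal W_k$ containing $z$, and let $\varphi_k=\varphi_{k,V^k}$. The box $V\in\mathcal W_{k-1}$ given by (ii) for $V'=V^k$ contains $z$, so it is $V^{k-1}$. Hence $\varphi_{k-1}\subseteq\varphi_k$ for all $k<\omega$, and $\varphi=\bigcup_k\varphi_k$ is a function. Define $y\in Y$ by $y_i=z_{\varphi(i)}\in Z_{\varphi(i)}\subseteq X_i$ for $i\in\operatorname{dom}\varphi$, and let $y_i\in X_i$ be arbitrary otherwise. For $i\in\operatorname{dom}\varphi_k$ we have $y_i=z_{\varphi_k(i)}\in V^k_{\varphi_k(i)}$, since $z\in V^k$. So $y\in c(V^k,\varphi_k)$ for all $k\ge-1$, which gives $y\in W$ for $k=-1$ and $y\in G_k$ for $k\ge0$. Thus $W\cap\bigcap_kG_k\ne\emptyset$.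
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $\mathcal B$ is a nonempty family of size at most $\lambda$ and $\lambda$ is infinite, then $|\mathcal B\times\omega|\le\lambda$, so there is a map from $\lambda$ onto $\mathcal B\times\omega$; followed by the first projection, it lists $\mathcal B$ as $\{B_\eta:\eta<\lambda\}$ with every member appearing infinitely often.

(a) If $X=\emptyset$, then $X^J$ has at most one point and is Baire. Otherwise list a $\pi$-base of size $\pi w(X)$ as $\{B_\eta:\eta<\lambda\}$ in this way. Then $\square_{\eta<\lambda}B_\eta$ is an open subspace of $\square^\lambda X$, hence Baire by Lemma~\ref{lem:basic}(a). Every nonempty open $O\subseteq X$ contains a member of the $\pi$-base, which equals $B_\eta$ for infinitely many $\eta$. Apply Theorem~\ref{thm:B} with $\Lambda=\lambda$, $Z_\eta=B_\eta$, and $X_i=X$ for all $i\in J$.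

(b) For each $i$ list a $\pi$-base of $X_i$ as $\{B_{i,\xi}:\xi<\kappa_i\}$ with every member appearing infinitely often, and let $\Lambda=\{(i,\xi):i\in I,\ \xi<\kappa_i\}$. The given Baire box product has the factor $X_i$ at the index $(i,\xi)\in\Lambda$, so $\square_{(i,\xi)\in\Lambda}B_{i,\xi}$ is an open subspace of it and is Baire. Apply Theorem~\ref{thm:B} with $Z_{(i,\xi)}=B_{i,\xi}$.

(c) If $\mu<\kappa$, then $\square^\mu X_\kappa$ is Baire by Theorem~\ref{thm:A}(1). If $\mu\ge\kappa=\pi w(X_\kappa)$ and $\square^\mu X_\kappa$ were Baire, then (a) would make $X_\kappa^\omega$ Baire, contrary to Theorem~\ref{thm:A}(2). For finite $J$ the space $X_\kappa^J=\square^JX_\kappa$ is Baire by (1), and for infinite $J$ the space $X_\kappa^J$ is not Baire by (2). Thus $X_\kappa$ has $\pi$-weight $\kappa$ and Baire box powers $\square^\lambda X_\kappa$ for all $\lambda<\kappa$, while the conclusion of (a) fails for it. Finally, for infinite $\mu$ the successor cardinal $\mu^+$ is regular and uncountable, and $X=X_{\mu^+}$ has $\square^\mu X$ Baire and $X^\omega$ not Baire.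
\end{proof}

\begin{thebibliography}{9}

\bibitem{Oxtoby}
Oxtoby, Fund. Math. 49 (1961).

\bibitem{Tall}
Franklin D. Tall, \emph{Some observations on the Baireness of $C_k(X)$ for a locally compact space $X$}, arXiv:1507.06717 (2015).

\end{thebibliography}
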